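\title{$F$-injective singularities do not deform}

\begin{abstract}
A Noetherian local ring of prime characteristic $p$ is $F$-injective if the Frobenius map acts injectively on its local cohomology modules with support in the maximal ideal. We show that this property does not deform: for every $p$ there is a three-dimensional local domain $R$ with a nonzerodivisor $x$ such that $R/xR$ is $F$-injective and $R$ is not. Three is the smallest possible dimension. In every dimension $d\ge 5$ there are also examples essentially of finite type over any algebraically closed field $\kappa$, with residue field $\kappa$. The examples glue the two axes of a plane along an automorphism of an Artin--Schreier cover that degenerates to a purely inseparable extension.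
\end{abstract}

\section{Introduction}

Throughout, $p$ is a prime number and all rings are commutative of characteristic $p$. Let $(R,\mathfrak m)$ be a Noetherian local ring. The Frobenius map $F\colon R\to R$, $r\mapsto r^p$, induces an additive map $F$ on each local cohomology module $H^i_{\mathfrak m}(R)$, recalled in Section~\ref{sec:prelim}. The ring $R$ is \emph{$F$-injective} if $F$ is injective on $H^i_{\mathfrak m}(R)$ for every $i$.

Three small cases show what the condition detects. If $\dim R=0$, then $H^0_{\mathfrak m}(R)=R$ is the only nonzero module, and $R$ is $F$-injective if and only if it is reduced, that is, a field. For the cusp $C=K[u^2,u^3]$ at the origin, $H^1_{\mathfrak m}(C)=K[u,u^{-1}]/C$; the class of $u$ is nonzero and $u^p\in C$, so the cusp is not $F$-injective. The third case previews a condition that we will need.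

\begin{example}\label{ex:fields}
Let $K_0\subseteq L$ be a finite field extension, $C=K_0+uL[u]$ and $\mathfrak m=uL[u]$. Then $C$ is a domain, finite over $K_0[u]$, and
\[
H^1_{\mathfrak m}(C)=L[u,u^{-1}]/C=L/K_0\oplus\bigoplus_{j\ge1}Lu^{-j}.
\]
Since $F(lu^{-j})=l^pu^{-pj}$, the ring $C_{\mathfrak m}$ is $F$-injective if and only if $F$ is injective on $L/K_0$, that is, if and only if every $l\in L$ with $l^p\in K_0$ lies in $K_0$.
\end{example}

A property of local rings \emph{deforms} if it passes from $R/xR$ to $R$ whenever $x\in\mathfrak m$ is a nonzerodivisor; one thinks of $R$ as the total space of a one-parameter family with special fiber $R/xR$. Regularity and the Cohen--Macaulay property deform. The following question appears as an open problem in the paper of Ma, Schwede and Shimomoto \cite{MSS}.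

\begin{quote}
Let $(R,\mathfrak m)$ be a Noetherian local ring of characteristic $p$ and let $x\in\mathfrak m$ be a nonzerodivisor such that $R/xR$ is $F$-injective. Is $R$ $F$-injective?
\end{quote}

One would guess that the answer is yes. The sequence $0\to R\xrightarrow{x}R\to R/xR\to0$ gives a map from $H^{i-1}_{\mathfrak m}(R/xR)$ onto the elements of $H^i_{\mathfrak m}(R)$ killed by $x$, and every nonzero element of $H^i_{\mathfrak m}(R)$ has a nonzero multiple killed by $x$. When the map is injective, for instance when $R$ is Cohen--Macaulay, injectivity of $F$ passes from $R/xR$ to $R$ in a few lines (Lemma~\ref{lem:key}). Nevertheless the answer is no. Call a pair $(R,x)$ as in the question a \emph{counterexample} if $R$ is not $F$-injective.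

\begin{theorem}\label{thm:A}
For every prime $p$ there is a $3$-dimensional Noetherian local domain $(R,\mathfrak m)$ of characteristic $p$ and a nonzerodivisor $x\in\mathfrak m$ such that $R/xR$ is $F$-injective but $R$ is not.
\end{theorem}

The residue field of this example is $\mathbb F_p(y,z)$. The second theorem says that the dimension cannot be lowered, that algebraically closed residue fields occur in higher dimension, and that the imperfect residue field is necessary for examples of the type constructed for Theorem~\ref{thm:A}.

\begin{theorem}\label{thm:B}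
\begin{enumerate}
\item[(1)] If $(R,\mathfrak m)$ is a Noetherian local ring with $\dim R\le2$, $x\in\mathfrak m$ is a nonzerodivisor and $R/xR$ is $F$-injective, then $R$ is $F$-injective. For every $p$ and every $d\ge3$ there is a counterexample with $\dim R=d$.
\item[(2)] For every algebraically closed field $\kappa$ of characteristic $p$ and every $d\ge5$ there is a counterexample $(R,x)$ with $\dim R=d$ such that $R$ is a domain, essentially of finite type over $\kappa$, with residue field $\kappa$.
\item[(3)] Let $(R,\mathfrak m)$ be a Noetherian local ring and $x\in\mathfrak m$ a nonzerodivisor. If $R/\mathfrak m$ is perfect, $R/xR$ is $F$-injective and $H^i_{\mathfrak m}(R/xR)$ has finite length for all $i<\dim R/xR$, then $R$ is $F$-injective. In the example constructed for Theorem~\ref{thm:A} the finite-length hypothesis holds and only perfectness fails.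
\end{enumerate}
\end{theorem}

The first statement of part (3) is essentially known (cf.\ Horiuchi--Miller--Shimomoto); we include a proof.

We prove the positive statements first, in Section~\ref{sec:positive}, because they show what a counterexample must look like. Section~\ref{sec:idea} works out the idea for $p=2$. Section~\ref{sec:construction} constructs $R$ from data subject to two hypotheses, Sections~\ref{sec:fiber} and~\ref{sec:total} treat $R/xR$ and $R$, and Sections~\ref{sec:fields} and~\ref{sec:closed} supply the data.

\section{Frobenius actions on local cohomology}\label{sec:prelim}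

Let $C$ be a Noetherian ring, $I=(g_1,\dots,g_n)$ an ideal and $N$ a $C$-module. The module $H^i_I(N)$ is the $i$-th cohomology of the \v{C}ech complex
\[
\check C(\underline g;N)\colon\quad 0\to N\to\bigoplus_iN_{g_i}\to\bigoplus_{i<j}N_{g_ig_j}\to\cdots\to N_{g_1\cdots g_n}\to0 .
\]
We use the following textbook facts.
\begin{enumerate}
\item[(L1)] If $\underline g'$ is a sequence in $\sqrt I$, the projection $\check C(\underline g,\underline g';N)\to\check C(\underline g;N)$ is a quasi-isomorphism; hence $H^i_I(N)$ depends only on $\sqrt I$. If $N$ is a module over a $C$-algebra $C'$, then $H^i_I(N)=H^i_{IC'}(N)$, since the complexes coincide. A generator that acts as zero on $N$ can be omitted, and $H^i_I(N)=0$ for $i>n$.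
\item[(L2)] Every element of $H^i_I(N)$ is killed by a power of $I$, and $H^i_I$ commutes with direct sums and localization. So if $\sqrt I=\mathfrak m$ is a maximal ideal, then $H^i_I(N)=H^i_{\mathfrak mC_{\mathfrak m}}(N_{\mathfrak m})$.
\item[(L3)] Let $(R,\mathfrak m)$ be Noetherian local of dimension $d$. The modules $H^i_{\mathfrak m}(R)$ are Artinian, zero for $i>d$ and nonzero for $i=d$; $R$ is Cohen--Macaulay if and only if they vanish for $i<d$. Regular local rings are Cohen--Macaulay. If $x\in\mathfrak m$ is a nonzerodivisor, then $\dim R/xR=d-1$, and $R$ is Cohen--Macaulay if and only if $R/xR$ is.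
\end{enumerate}

The proofs below break rings into ideals and quotient groups, so we need Frobenius actions on modules that are not rings. A \emph{$C$-module with Frobenius} is a $C$-module $N$ with an additive map $F\colon N\to N$ such that $F(rn)=r^pF(n)$. On a $C$-algebra, on a submodule of it closed under $p$-th powers, and on the quotient of two such, $F$ is the $p$-th power map unless we say otherwise. Let $F_*N$ be the group $N$ with the action $r\cdot n=r^pn$; then $F$ is a $C$-linear map $N\to F_*N$. Inverting $g$ and inverting $g^p$ are the same, so $(F_*N)_g=F_*(N_g)$ and $H^i_I(F_*N)=F_*H^i_I(N)$. Thus $F$ induces a Frobenius action on $H^i_I(N)$, given on the \v{C}ech complex by $n/g^k\mapsto F(n)/g^{pk}$. For $N=C=R$ this is the action in the definition of $F$-injectivity.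
\begin{enumerate}
\item[(F1)] The identifications in (L1) and (L2) commute with $F$, since the maps of complexes that define them do.
\item[(F2)] A short exact sequence whose maps commute with $F$ gives a long exact sequence whose maps commute with $F$, since $F\colon N\to F_*N$ is then a morphism of short exact sequences.
\item[(F3)] If the $C$-linear map $F\colon N\to F_*N$ has a $C$-linear left inverse, then $F$ is injective on every $H^i_I(N)$.
\item[(F4)] If $0\to N'\to N\to N''\to0$ is exact and compatible with $F$, and $F$ is injective on $N'$ and $N''$, then it is injective on $N$: an element killed by $F$ maps to zero in $N''$, so it lies in $N'$.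
\end{enumerate}

All explicit computations in this paper reduce to the next lemma. For a $C$-module with Frobenius $N$ and a variable $w$, let $F$ act on $N[w,w^{-1}]=\bigoplus_jNw^j$ by $F(nw^j)=F(n)w^{pj}$.

\begin{lemma}\label{lem:poly}
For all $i\in\mathbb Z$,
\[
H^{i+1}_{(I,w)}(N[w])=\bigoplus_{j\le-1}H^i_I(N)\,w^j,\qquad H^{i+1}_{(I,w)}(wN[w])=\bigoplus_{j\le0}H^i_I(N)\,w^j ,
\]
where $F(hw^j)=F(h)w^{pj}$, and where multiplication by $w$ raises $j$ by one and terms outside the range are zero. In particular, $F$ is injective on either module if and only if it is injective on $H^i_I(N)$.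
\end{lemma}

\begin{proof}
The complex $\check C(\underline g,w;N[w])$ is the total complex of the map $\check C(\underline g;N[w])\to\check C(\underline g;N[w,w^{-1}])$. This map is injective with cokernel $\bigoplus_{j\le-1}\check C(\underline g;N)w^j$, so the total complex maps quasi-isomorphically to the cokernel shifted by one, compatibly with $F$ and $w$. For $wN[w]$ the localization at $w$ is again $N[w,w^{-1}]$, and the cokernel is the sum over $j\le0$. The last statement holds because $j\mapsto pj$ is an injective map of each range to itself.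
\end{proof}

\section{When $F$-injectivity does deform}\label{sec:positive}

In this section $(R,\mathfrak m)$ is a Noetherian local ring, $x\in\mathfrak m$ is a nonzerodivisor and $B=R/xR$. Multiplication by $x$ does not commute with $F$, but $F(xr)=x\cdot x^{p-1}F(r)$. So $0\to R\xrightarrow{x}R\to B\to0$ is compatible with the actions $\Gamma:=x^{p-1}F$, $F$, $F$, in this order. Put $Z_i=\{\eta\in H^i_{\mathfrak m}(R):x\eta=0\}$.

\begin{lemma}\label{lem:key}
Suppose that multiplication by $x$ is surjective on $H^{i-1}_{\mathfrak m}(R)$. Then the connecting map is an isomorphism of $R$-modules $\delta\colon H^{i-1}_{\mathfrak m}(B)\to Z_i$ with $\delta F=\Gamma\delta$. If moreover $F$ is injective on $H^{i-1}_{\mathfrak m}(B)$, then $\Gamma$ is injective on $Z_i$ and $F$ is injective on $H^i_{\mathfrak m}(R)$.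
\end{lemma}

\begin{proof}
In the exact sequence
\[
H^{i-1}_{\mathfrak m}(R)\xrightarrow{x}H^{i-1}_{\mathfrak m}(R)\to H^{i-1}_{\mathfrak m}(B)\xrightarrow{\delta}H^i_{\mathfrak m}(R)\xrightarrow{x}H^i_{\mathfrak m}(R)
\]
the first map is onto, so the second is zero and $\delta$ is injective; its image is $Z_i$. The relation $\delta F=\Gamma\delta$ is (F2), and it gives the statement on $\Gamma$. Suppose that $0\ne\eta\in H^i_{\mathfrak m}(R)$ and $F(\eta)=0$. By (L2) there is a largest $j$ with $x^j\eta\ne0$. Then $x^j\eta\in Z_i$ and $\Gamma(x^j\eta)=x^{p-1+pj}F(\eta)=0$, a contradiction.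
\end{proof}

\begin{corollary}\label{cor:CM}
If $B$ is Cohen--Macaulay and $F$-injective, then $R$ is $F$-injective.
\end{corollary}

\begin{proof}
By (L3), $R$ is Cohen--Macaulay, so $H^i_{\mathfrak m}(R)=0$ for $i\ne d=\dim R$. Apply Lemma~\ref{lem:key} with $i=d$.
\end{proof}

\begin{lemma}\label{lem:depth}
If $B$ is $F$-injective and $\dim B\ge1$, then $H^0_{\mathfrak m}(B)=0$.
\end{lemma}

\begin{proof}
Let $r\in H^0_{\mathfrak m}(B)\subseteq B$, say $\mathfrak m^Nr=0$. Then $r$ is not a unit, since otherwise $\mathfrak m^NB=0$ and $\dim B=0$. So $r^{N+1}=0$, a power of $F$ kills $r$, and $r=0$.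
\end{proof}

\begin{proposition}\label{prop:dim2}
If $\dim R\le2$ and $B$ is $F$-injective, then $R$ is $F$-injective.
\end{proposition}

\begin{proof}
Here $\dim B\le1$. By (L3), and Lemma~\ref{lem:depth} if $\dim B=1$, the ring $B$ is Cohen--Macaulay. Apply Corollary~\ref{cor:CM}.
\end{proof}

Beyond the Cohen--Macaulay case one has to prove that $x$ is surjective on the lower cohomology of $R$. The next proof does this by showing that $\Gamma$ is not only injective on $Z_i$ but bijective, which forces every element of $Z_i$ to be infinitely divisible by $x$.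

\begin{proposition}\label{prop:finite}
Suppose that $K=R/\mathfrak m$ is perfect, $B$ is $F$-injective, and $H^i_{\mathfrak m}(B)$ has finite length for all $i<d:=\dim B$. Then $R$ is $F$-injective.
\end{proposition}

\begin{proof}
We show by induction on $i\le d$ that $x$ is surjective on $H:=H^i_{\mathfrak m}(R)$; for $i<0$ there is nothing to prove. Lemma~\ref{lem:key} then gives injectivity of $F$ on $H^i_{\mathfrak m}(R)$ for all $i\le d+1=\dim R$, which is the claim.

Assume the statement for $i-1$. By Lemma~\ref{lem:key}, $Z:=Z_i\cong H^{i-1}_{\mathfrak m}(B)$ has finite length and $\Gamma$ is an injective map $Z\to Z$. For $r\in\mathfrak m$ and $\eta\in Z$ we have $\Gamma^j(r\eta)=r^{p^j}\Gamma^j(\eta)=0$ once $p^j$ is at least the length of $Z$, so $r\eta=0$. Thus $Z$ is a $K$-vector space of finite dimension. Let $\eta_1,\dots,\eta_n$ be a basis. Since $K$ is perfect, $\sum\lambda_l\Gamma(\eta_l)=\Gamma\bigl(\sum\lambda_l^{1/p}\eta_l\bigr)$ for all $\lambda_l\in K$. This shows that the $\Gamma(\eta_l)$ are linearly independent, hence a basis of $Z$, and that their span lies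 in $\Gamma(Z)$. So $\Gamma(Z)=Z$.

We have $\Gamma^j=x^{p^j-1}F^j$, by induction from $(p-1)+p(p^j-1)=p^{j+1}-1$. Hence $Z=\Gamma^j(Z)\subseteq x^{p^j-1}H$ for all $j$, and $Z\subseteq H':=\bigcap_nx^nH$. As $H$ is Artinian, $H'=x^nH$ for $n\gg0$, so $xH'=H'$. We show that each $h\in H$ lies in $H'$, by induction on $m$ with $x^mh=0$. For $m=0$ we have $h=0$. For $m\ge1$, induction gives $xh\in H'=xH'$, so $xh=xh'$ with $h'\in H'$, and $h-h'\in Z\subseteq H'$. Therefore $H=H'=xH$.
\end{proof}

Both hypotheses serve only to make $\Gamma$ surjective on $Z$, and this fails without either: the $p$-th power map of an imperfect field is not onto, and neither is $F$ on $\bigoplus_{j\ge1}Kw^{-j}$.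

\begin{remark}\label{rem:shape}
Let $(R,x)$ be a counterexample of dimension $3$. Then $H^0_{\mathfrak m}(R)=0$ because $x$ is a nonzerodivisor. By Lemma~\ref{lem:depth}, $H^0_{\mathfrak m}(B)=0$, so $x$ is injective on the $x$-power torsion module $H^1_{\mathfrak m}(R)$, which is therefore zero. Lemma~\ref{lem:key} shows that $F$ is injective on $H^2_{\mathfrak m}(R)$. So $F$ must fail to be injective on $H^3_{\mathfrak m}(R)$, and $\delta\colon H^2_{\mathfrak m}(B)\to H^3_{\mathfrak m}(R)$ must have a kernel: if $\eta=\delta(\theta)\neq0$ is killed by $x$ and by $F$, then $F(\theta)\ne0$ and $\delta F(\theta)=\Gamma(\eta)=0$. Moreover $H^1_{\mathfrak m}(B)\ne0$ by Corollary~\ref{cor:CM}, and either this module has infinite length or the residue field is imperfect.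
\end{remark}

\section{The idea in characteristic two}\label{sec:idea}

Remark~\ref{rem:shape} asks for a class $\theta$ on the special fiber that survives in the family while $F(\theta)$ does not. Let $p=2$, let $k$ be a field, $a\in k$ a nonsquare, and $L=k[t]/(t^2-a)$. The pair $\theta=t$, $F(\theta)=a$ suggests a family in which $k$ dies and $L/k$ survives. We reach it in three steps.

\emph{Step 1: an automorphism that is trivial on the special fiber.} Let
\[
\Lambda=k[x][t]/(t^2-x^2t-a),\qquad\sigma(t)=t+x^2 .
\]
Where $x\ne0$, the element $\vartheta=t/x^2$ satisfies the Artin--Schreier equation $\vartheta^2-\vartheta=ax^{-4}$, and $\sigma(\vartheta)=\vartheta+1$. At $x=0$ we get $\Lambda/x\Lambda=L$, and $\sigma$ becomes the identity. Compare the cokernel of $1-\sigma$ on the fiber and in the family. On $L$ the map $1-\sigma$ is zero, so the cokernel is $L$, and $F$ is injective on it. In the family, $H^1_{(x)}(\Lambda)=\Lambda_x/\Lambda=E\oplus Et$ with $E=k[x,x^{-1}]/k[x]$, and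
\[
(1-\sigma)(\xi+\zeta t)=x^2\zeta\qquad(\xi,\zeta\in E).
\]
Since $x^2E=E$, the image is $E$ and the cokernel is $Q\cong Et$. The class of $x^{-1}t$ in $Q$ is nonzero, but
\[
F(x^{-1}t)=x^{-2}(x^2t+a)=t+ax^{-2}
\]
is zero in $Q$, because $t\in\Lambda$ and $ax^{-2}\in E$. The connecting map $L\to H^1_{(x)}(\Lambda)$, $b+ct\mapsto bx^{-1}+cx^{-1}t$, followed by the projection to $Q$, has kernel $k$. So $t$ survives and $F(t)=a$ dies.

\emph{Step 2: gluing.} The module $Q$ has to be placed inside the local cohomology of a ring. A difference of two ring maps such as $1-\sigma$ arises when two subschemes are glued. In the plane $S=\Lambda[u,v]$ we glue the $u$-axis to the $v$-axis through $\sigma$. Write $f\in S$ as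
\[
f=\lambda_0+\sum_{n\ge1}(\lambda_nu^n+\mu_nv^n)+uvg ,\qquad\lambda_n,\mu_n\in\Lambda,\ g\in S .
\]
The gluing condition $f(u,0)=(\sigma f)(0,u)$ says that $\lambda_0=\sigma(\lambda_0)$ and $\lambda_n=\sigma(\mu_n)$ for $n\ge1$. The two axes meet at the origin, where the difference of the two sides is $(1-\sigma)\lambda_0$; this is how $Q$ enters the top local cohomology (Proposition~\ref{prop:embed}). At $x=0$ the gluing is untwisted and gives $T=\{f\in L[u,v]:f(u,0)=f(0,u)\}$. With $s=u+v$ and $q=uv$, write $f=g+uh$ with $g,h\in L[s,q]$. Then $f(u,0)-f(0,u)=u\,h|_{s=u,\,q=0}$, so $T=L[s,q]\oplus wL[s,q]$ with $w=uq$. From $u^2=su-q$ we get $T\cong L[s,q,w]/(w^2-sqw+q^3)$, a hypersurface, on whose $H^2$ Frobenius turns out to be injective.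

\emph{Step 3: shrinking the constants.} Let $M$ be the set of glued functions with $\lambda_0=0$, and $\overline M$ the set of elements of $T$ without constant term. Since $\sigma(b+ct)=b+ct+cx^2$ for $b,c\in k[x]$, the ring of all glued functions is $k[x]\oplus M$. Its reduction modulo $x$ is not $T=L\oplus\overline M$ but the subring $k\oplus\overline M$, and the quotient $L/k$ appears as its $H^1$. This is the nonzero $H^1$ that Remark~\ref{rem:shape} demands, but $F$ is zero on it, since $L^2\subseteq k$. We repair this as in Example~\ref{ex:fields}: we use $K_0[x]\oplus M$ for a subfield $K_0\subset k$ of finite index such that $F$ is injective on $L/K_0$. The change concerns only the one-dimensional quotient by $M$, so it does not disturb the embedding of $Q$ in $H^3$.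

\section{The construction}\label{sec:construction}

To obtain Theorem~\ref{thm:B}(2) from the same argument, we allow a regular local ring in place of the field $K_0$. The case $e=0$ below, with $A_0=K_0$, $A_1=k$, $A=L$, is the one in Section~\ref{sec:idea}.

\subsection*{Data} Let $(A_0,\mathfrak n)$ be a regular local ring of dimension $e$, let $A_1\supseteq A_0$ be an algebra that is a nonzero finite free $A_0$-module, let $a\in A_1$, and put $A=A_1[t]/(t^p-a)$, a finite free $A_0$-module. The hypotheses are:
\begin{enumerate}
\item[(H1)] $F$ is injective on $H^e_{\mathfrak n}(A)$.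
\item[(H2)] $A/A_0$ is a free $A_0$-module, and $F$ is injective on $H^e_{\mathfrak n}(A/A_0)$.
\end{enumerate}
Regularity of $A_0$ enters only through (L3): $H^i_{\mathfrak n}(A_0)$ is zero for $i\ne e$ and nonzero for $i=e$. With Lemma~\ref{lem:poly} and (L2) this gives the following vanishing, for variables $w_1,\dots,w_r$:
\begin{equation}\label{eq:free}
N\text{ free over }A_0[w_1,\dots,w_r]\ \Longrightarrow\ H^i_{(\mathfrak n,w_1,\dots,w_r)}(N)=0\text{ for }i\ne e+r .
\end{equation}

\subsection*{The family} Put
\[
\Lambda=A_1[x][t]/(t^p-x^{2(p-1)}t-a),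
\]
which is free over $A_1[x]$ on $1,t,\dots,t^{p-1}$. The identity
\[
(t+x^2)^p-x^{2(p-1)}(t+x^2)-a=t^p+x^{2p}-x^{2(p-1)}t-x^{2p}-a
\]
shows that $\sigma(t)=t+x^2$ defines an $A_1[x]$-algebra endomorphism $\sigma$ of $\Lambda$; it is an automorphism because $\sigma^p=\mathrm{id}$. We have $\Lambda/x\Lambda=A$, and $\sigma$ induces the identity on $A$.

\subsection*{The gluing} Let $S=\Lambda[u,v]$, $S_+=(u,v)S$ and $V=u\Lambda[u]\subset\Lambda[u]$. Define ring homomorphisms $\alpha,\beta\colon S\to\Lambda[u]$ and their difference by
\[
\alpha(f)=f(u,0),\qquad\beta(f)=(\sigma f)(0,u),\qquad\varphi=\alpha-\beta,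
\]
where $\sigma$ acts on coefficients. To treat $\varphi$ as a linear map we need a base ring on which $\alpha$ and $\beta$ agree. Put $s=u+v$, $q=uv$ and $P=A_0[x,s,q]\subset S$. Both maps are the identity on $A_0[x]$ and send $s\mapsto u$, $q\mapsto0$. We make $\Lambda[u]$ a $P$-module through $\alpha|_P=\beta|_P$; then $\varphi$ is $P$-linear. It commutes with $F$, because $(\alpha(f)-\beta(f))^p=\alpha(f^p)-\beta(f^p)$. Define
\[
M=\{f\in S_+:\varphi(f)=0\},\qquad G=A_0[x]\oplus M\subseteq S,\qquad\mathfrak m=\mathfrak n+xA_0[x]+M ,
\]
and let $J=(\mathfrak n,x,s,q)P$.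

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] $P$ is a polynomial ring in $x,s,q$ over $A_0$, and $S$ is a finite free $P$-module.
\item[(b)] $G$ is a Noetherian subring of $S$ containing $P$, $M$ is an ideal of $G$ with $G/M=A_0[x]$, and $\mathfrak m$ is a maximal ideal of $G$ with $\sqrt{JG}=\mathfrak m$.
\item[(c)] $R:=G_{\mathfrak m}$ is a Noetherian local ring of dimension $e+3$ with residue field $A_0/\mathfrak n$, finite over $P_J$, and $x$ is a nonzerodivisor on $R$. Compatibly with $F$,
\[
H^i_{\mathfrak mR}(R)=H^i_J(G),\qquad H^i_{\mathfrak mR}(R/xR)=H^i_J(G/xG).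
\]
\item[(d)] The sequence $0\to M\to S_+\xrightarrow{\varphi}V\to0$ is exact.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For variables $s',q',U$, eliminating $q'$ gives $\Lambda[s',q'][U]/(U^2-s'U+q')\cong\Lambda[s',U]\cong S$ with $U\mapsto u$, $s'\mapsto s$, $q'\mapsto q$. The left side is free over $\Lambda[s',q']$ on $1,U$. So $s,q$ are algebraically independent over $\Lambda$, and $S$ is free over $\Lambda[s,q]$ on $1,u$. Also $\Lambda$ is finite free over $A_1[x]$, which is finite free over $A_0[x]$.

(b) The equalizer $\{f:\alpha(f)=\beta(f)\}$ is a subring of $S$ containing $P$, and $M$ is its intersection with the ideal $S_+$. Hence $G=A_0[x]+M$ is a ring with ideal $M$; the sum is direct because $A_0[x]\cap S_+=0$. As $s,q\in M$, we have $P\subseteq G$. The $P$-submodule $G$ of $S$ is finite over the Noetherian ring $P$, so $G$ is Noetherian. The ideal $\mathfrak m$ is the preimage of $(\mathfrak n,x)\subset A_0[x]$, so $G/\mathfrak m=A_0/\mathfrak n$, and $J\subseteq\mathfrak m$. Let $\mathfrak q$ be a prime of $G$ containing $J$. Since $S$ is integral over $G$, we have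 $\mathfrak q=\mathfrak Q\cap G$ for a prime $\mathfrak Q$ of $S$. From $u^2=su-q$ and $v^2=sv-q$ we get $u,v\in\mathfrak Q$, so $M\subseteq S_+\subseteq\mathfrak Q$ and $\mathfrak q\supseteq\mathfrak m$. Thus $\mathfrak m$ is the only prime containing $J$.

(c) The ring $G\otimes_PP_J$ is a finite extension of the local ring $P_J$, so its maximal ideals lie over $J$, and by (b) it is local. Being a localization of $G$ with maximal ideal generated by $\mathfrak m$, it equals $G_{\mathfrak m}$. Its dimension is $\dim P_J=e+3$. By (a), $x$ is a nonzerodivisor on $S$, hence on $G$ and $R$. The displayed equalities follow from (L1), (L2) and (F1).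

(d) If $f\in S_+$, then $\alpha(f)$ and $\beta(f)$ have no constant term, so $\varphi(f)\in V$. If $g\in u\Lambda[u]\subset S_+$, then $\beta(g)=0$ and $\varphi(g)=g$.
\end{proof}

\begin{theorem}\label{thm:main}
Under \textup{(H1)} and \textup{(H2)}, $R/xR$ is $F$-injective and $R$ is not $F$-injective.
\end{theorem}

The two halves are Propositions~\ref{prop:fiber} and~\ref{prop:total}. The hypotheses (H1) and (H2) are used only in the first.

\section{The special fiber is $F$-injective}\label{sec:fiber}

Let $B=G/xG$. We first identify $B$ with a subring of $A[u,v]=S/xS$. Let $\overline\varphi\colon A[u,v]\to uA[u]$ be the map $f\mapsto f(u,0)-f(0,u)$; it is the reduction of $\varphi$, since $\sigma$ is the identity modulo $x$, and it restricts to the identity on $uA[u]$. Put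
\[
T=\ker\overline\varphi,\qquad\overline M=T\cap(u,v)A[u,v].
\]
Constants lie in $T$, so $T=A\oplus\overline M$. As $x$ is a nonzerodivisor on $V$, the sequence of Lemma~\ref{lem:basic}(d) stays exact modulo $x$:
\[
0\to M/xM\to(u,v)A[u,v]\xrightarrow{\overline\varphi}uA[u]\to0 .
\]
Thus $M/xM=\overline M$. Since $xG=xA_0[x]\oplus xM$, the ring map $B\to A[u,v]$ is injective with image $A_0\oplus\overline M$. We obtain two exact sequences of $P$-modules with Frobenius:
\begin{equation}\label{eq:two}
0\to T\to A[u,v]\xrightarrow{\overline\varphi}uA[u]\to0,\qquad0\to B\to T\to A/A_0\to0 .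
\end{equation}
On $uA[u]$ the elements $x,s,q$ act as $0,u,0$. On $A/A_0$ they act as zero, since $sT$ and $qT$ lie in $\overline M\subseteq B$.

\begin{proposition}\label{prop:fiber}
Under \textup{(H1)} and \textup{(H2)} there are isomorphisms $H^{e+1}_J(B)\cong H^e_{\mathfrak n}(A/A_0)$ and $H^{e+2}_J(B)\cong H^{e+2}_J(T)$ compatible with $F$, all other $H^i_J(B)$ vanish, and $R/xR$ is $F$-injective.
\end{proposition}

\begin{proof}
In $A[u,v]$ the ideals generated by $J$ and by $(\mathfrak n,u,v)$ have the same radical. By \eqref{eq:free} and Lemma~\ref{lem:poly}, applied twice, $H^i_J(A[u,v])$ vanishes for $i\ne e+2$, and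
\[
H^{e+2}_J(A[u,v])=\bigoplus_{i,j\ge1}H^e_{\mathfrak n}(A)\,u^{-i}v^{-j},\qquad F(hu^{-i}v^{-j})=F(h)u^{-pi}v^{-pj}.
\]
Likewise $H^i_J(uA[u])=H^i_{(\mathfrak n,u)}(uA[u])$ vanishes for $i\ne e+1$ and equals $\bigoplus_{j\le0}H^e_{\mathfrak n}(A)u^j$ for $i=e+1$, by the second formula of Lemma~\ref{lem:poly}. By (H1), $F$ is injective on both modules. The first sequence in \eqref{eq:two} gives $H^i_J(T)=0$ for $i\ne e+2$ and an exact sequence
\[
0\to H^{e+1}_J(uA[u])\to H^{e+2}_J(T)\to H^{e+2}_J(A[u,v])\to0 ,
\]
so $F$ is injective on $H^{e+2}_J(T)$ by (F4).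

By the freeness in (H2), $H^i_J(A/A_0)=H^i_{\mathfrak n}(A/A_0)$ vanishes for $i\ne e$. In the exact sequence
\[
H^{i-1}_J(T)\to H^{i-1}_J(A/A_0)\to H^i_J(B)\to H^i_J(T)\to H^i_J(A/A_0)
\]
both terms in $T$ vanish for $i=e+1$, both terms in $A/A_0$ vanish for $i=e+2$, and both neighbors of $H^i_J(B)$ vanish for all other $i$. This gives the description of $H^i_J(B)$. By (H2), $F$ is injective on $H^{e+1}_J(B)$. Now use Lemma~\ref{lem:basic}(c).
\end{proof}

Neither hypothesis can be dropped: the proof shows, as long as $A/A_0$ is free, that $H^e_{\mathfrak n}(A)$ and $H^e_{\mathfrak n}(A/A_0)$ embed, compatibly with $F$, in $H^{e+2}_J(B)$ and $H^{e+1}_J(B)$. For $A_0=A_1=k$ this is the failure seen in Step~3 of Section~\ref{sec:idea}.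

\section{The total space is not $F$-injective}\label{sec:total}

View $\Lambda=S/S_+$ as a $P$-module on which $s$ and $q$ act as zero, so that $H^i_J(\Lambda)=H^i_{(\mathfrak n,x)}(\Lambda)$. The map $1-\sigma$ on $\Lambda$ is $A_1[x]$-linear and commutes with $F$. Let
\[
Q=\operatorname{coker}\bigl(1-\sigma\colon H^{e+1}_J(\Lambda)\to H^{e+1}_J(\Lambda)\bigr),
\]
with the induced Frobenius action.

\begin{proposition}\label{prop:embed}
There is an injective map $Q\to H^{e+3}_{\mathfrak mR}(R)$ that commutes with $F$.
\end{proposition}

\begin{proof}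
The constant term of $\varphi(f)$ is $f(0,0)-\sigma(f(0,0))$. So the following diagram of $P$-modules with Frobenius commutes, and its rows are exact:
\[
\begin{array}{ccccccccc}
0&\to&S_+&\to&S&\to&\Lambda&\to&0\\[2pt]
&&\downarrow{\scriptstyle\varphi}&&\downarrow{\scriptstyle\varphi}&&\downarrow{\scriptstyle1-\sigma}&&\\[2pt]
0&\to&V&\to&\Lambda[u]&\to&\Lambda&\to&0 .
\end{array}
\]
Let $\delta_1\colon H^{e+1}_J(\Lambda)\to H^{e+2}_J(S_+)$ and $\delta_2\colon H^{e+1}_J(\Lambda)\to H^{e+2}_J(V)$ be the connecting maps, so that $\varphi_*\delta_1=\delta_2(1-\sigma)$. Since $S$ is free over $P$, \eqref{eq:free} gives $H^{e+1}_J(S)=H^{e+2}_J(S)=0$, and $\delta_1$ is bijective. Since $\Lambda[u]$ is free over $P/qP=A_0[x,s]$, with $s$ acting as $u$, \eqref{eq:free} gives $H^{e+1}_J(\Lambda[u])=0$, and $\delta_2$ is injective. The image of $\varphi_*$ is therefore $\delta_2\bigl((1-\sigma)H^{e+1}_J(\Lambda)\bigr)$, and $\delta_2$ induces the first of the injections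
\[
Q\hookrightarrow\operatorname{coker}\bigl(H^{e+2}_J(S_+)\xrightarrow{\varphi_*}H^{e+2}_J(V)\bigr)\hookrightarrow H^{e+3}_J(M)\hookrightarrow H^{e+3}_J(G).
\]
The second comes from the long exact sequence of Lemma~\ref{lem:basic}(d). The third holds because $H^{e+2}_J(G/M)=H^{e+2}_{(\mathfrak n,x)}(A_0[x])=0$ by \eqref{eq:free}. All maps commute with $F$ by (F2), and $H^{e+3}_J(G)=H^{e+3}_{\mathfrak mR}(R)$.
\end{proof}

It remains to compute $Q$. By Lemma~\ref{lem:poly},
\[
E:=H^{e+1}_{(\mathfrak n,x)}(A_1[x])=\bigoplus_{j\ge1}H^e_{\mathfrak n}(A_1)\,x^{-j},\qquad F_E(hx^{-j})=F(h)x^{-pj},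
\]
and multiplication by $x$ is surjective on $E$. Since $\Lambda=\bigoplus_{j=0}^{p-1}A_1[x]t^j$, we have $H^{e+1}_J(\Lambda)=\bigoplus_{j=0}^{p-1}Et^j$. Representing $\xi\in E$ by a fraction in the last term of the \v{C}ech complex gives, for $0\le j\le p-1$,
\begin{equation}\label{eq:actions}
\sigma(\xi t^j)=\xi\,(t+x^2)^j,\qquad F(\xi t^j)=F_E(\xi)\,t^{pj}=F_E(\xi)\,(x^{2(p-1)}t+a)^j .
\end{equation}

\begin{lemma}\label{lem:Q}
The image of $1-\sigma$ on $H^{e+1}_J(\Lambda)$ is $\bigoplus_{j\le p-2}Et^j$. Taking the coefficient of $t^{p-1}$ gives an isomorphism $Q\cong E$ under which $F$ becomes $x^{2(p-1)^2}F_E$.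
\end{lemma}

\begin{proof}
The polynomial $t^j-(t+x^2)^j$ has degree less than $j$ in $t$, so the image lies in $\bigoplus_{j\le p-2}Et^j$. We show that it contains $Et^j$ by induction on $0\le j\le p-2$. Given $\xi\in E$, choose $\zeta\in E$ with $x^2\zeta=\xi$. Then
\[
(1-\sigma)(\zeta t^{j+1})=-(j+1)\,\xi t^j-\sum_{i<j}\binom{j+1}{i}x^{2(j+1-i)}\zeta\,t^i .
\]
The sum lies in the image by induction, and $j+1\le p-1$ is invertible modulo $p$, so $\xi t^j$ lies in the image. Hence every class in $Q$ is represented by a unique $\xi t^{p-1}$. By \eqref{eq:actions}, the coefficient of $t^{p-1}$ in $F(\xi t^{p-1})$ is $x^{2(p-1)^2}F_E(\xi)$.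
\end{proof}

\begin{proposition}\label{prop:total}
$F$ is not injective on $H^{e+3}_{\mathfrak mR}(R)$.
\end{proposition}

\begin{proof}
As $A_1$ is nonzero and free over $A_0$, there is $0\ne h\in H^e_{\mathfrak n}(A_1)$. Then $\xi=hx^{-1}\ne0$ in $E$, and $F_E(\xi)=F(h)x^{-p}$ is killed by $x^p$. Since $2(p-1)^2\ge2(p-1)\ge p$, Lemma~\ref{lem:Q} shows that $F$ kills the nonzero class of $\xi t^{p-1}$ in $Q$. Apply Proposition~\ref{prop:embed}.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{remark}
With $t^p-x^{c(p-1)}t-a$ and $\sigma(t)=t+x^c$, $c\ge1$, the same computation gives $x^{c(p-1)^2}F_E$ on $Q$, and the proof needs $c(p-1)^2\ge p$. The value $c=1$ suffices for $p\ge3$. For $p=2$, $c=1$ and $A_1=k$ a field, the map is $hx^{-j}\mapsto h^2x^{1-2j}$, which is injective. The choice $c=2$ covers all primes.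
\end{remark}

\section{An inseparable extension without new $p$-th roots}\label{sec:fields}

For $e=0$ we want fields $K_0\subseteq k\subset L=k(a^{1/p})$, finite over $K_0$, such that $L$ contains no $p$-th root of an element of $K_0$ other than those in $K_0$. One variable does not suffice. Suppose that $[K_0:K_0^p]=p$. Computing $[L:K_0^p]$ through $L^p$ and through $K_0$, and using $[L^p:K_0^p]=[L:K_0]$, gives $[L:L^p]=p$. Since $L^p\subseteq k\subsetneq L$, this forces $k=L^p$, so every element of $K_0$ has a $p$-th root in $L$. We use two variables.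

Let $\kappa$ be a perfect field and let $y,\tau$ be variables. Put $a=\tau^p$, $z=a^2+ya$ and
\[
D_0=\kappa[y,z]\subset D_1=\kappa[y,a]\subset D=\kappa[y,\tau],
\]
with fraction fields $K_0\subset k\subset L$. For variables $Z,X$, eliminating $Z$ gives $\kappa[y,Z][X]/(X^2+yX-Z)\cong\kappa[y,X]\cong D_1$ with $X\mapsto a$, $Z\mapsto z$. So $y,z$ are algebraically independent and $D_1$ is free over $D_0$ on $1,a$. Eliminating $a$ gives $D_1[t]/(t^p-a)\cong D$ with $t\mapsto\tau$. Hence $D$ is free over $D_0$ on $1,\tau,\dots,\tau^{2p-1}$. The rings $D_1\otimes_{D_0}K_0$ and $D\otimes_{D_0}K_0$ are domains of finite dimension over $K_0$, so they are the fields $k$ and $L$. Therefore $1,a$ is a $K_0$-basis of $k$, the elements $1,\tau,\dots,\tau^{2p-1}$ form a $K_0$-basis of $L$, and $L\cong k[t]/(t^p-a)$; in particular $t^p-a$ is irreducible over $k$.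

\begin{lemma}\label{lem:root}
If $l\in L$ and $l^p\in K_0$, then $l\in K_0$.
\end{lemma}

\begin{proof}
Let $w=l^p$. Since $\kappa$ is perfect, $L^p=\kappa(y^p,a)$, which is killed by the derivation $\partial=\partial/\partial y$ of $k=\kappa(y,a)$ with $\partial a=0$. Write $w$ as a rational function of $y$ and $z$, with partial derivatives $w_y,w_z\in K_0$. As $\partial z=a$, the chain rule gives $0=\partial w=w_y+aw_z$, and $w_y=w_z=0$ because $1,a$ are linearly independent over $K_0$. The monomials $y^iz^j$, $0\le i,j<p$, form a basis of $K_0$ over $K_0^p=\kappa(y^p,z^p)$. Write $w=\sum c_{ij}^p\,y^iz^j$ with $c_{ij}\in K_0$. Then $0=yw_y=\sum ic_{ij}^p\,y^iz^j$ and $0=zw_z=\sum jc_{ij}^p\,y^iz^j$, so $c_{ij}=0$ unless $i=j=0$. Hence $l^p=c_{00}^p$ and $l=c_{00}\in K_0$.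
\end{proof}

\begin{lemma}\label{lem:domain}
The ring $\Lambda_k=k[x][t]/(t^p-x^{2(p-1)}t-a)$ is a domain.
\end{lemma}

\begin{proof}
It is free over $k[x]$, so it embeds in $\Lambda_k\otimes_{k[x]}k(x)$, and it suffices to show that the polynomial is irreducible over $k(x)$. Otherwise, by Gauss's lemma, it is a product of two monic polynomials of positive degree in $k[x][t]$. Setting $x=0$ factors $t^p-a$ over $k$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $\kappa=\mathbb F_p$, $A_0=K_0$, $A_1=k$ and $a$ as above. Then $e=0$, $\mathfrak n=0$, $H^0_{\mathfrak n}(N)=N$, and $A=L$. Hypothesis (H1) holds because $L$ is a field, and (H2) is Lemma~\ref{lem:root}. By Lemma~\ref{lem:basic}(c) and Theorem~\ref{thm:main}, $(R,x)$ is a counterexample of dimension $3$. By Lemma~\ref{lem:domain}, $S=\Lambda_k[u,v]$ is a domain, hence so are $G$ and $R$.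
\end{proof}

Explicitly, $R$ is the localization of
\[
G=\{f\in\Lambda_k[u,v]:\ f(0,0)\in K_0[x],\ f(u,0)=(\sigma f)(0,u)\},\qquad\sigma(t)=t+x^2,
\]
at the maximal ideal of all $f$ with $f(0,0)\in xK_0[x]$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
The first statement is Proposition~\ref{prop:finite}. In the example, Proposition~\ref{prop:fiber} gives $H^0_{\mathfrak m}(R/xR)=0$ and $H^1_{\mathfrak m}(R/xR)\cong L/K_0$, which has dimension $2p-1$ over $K_0\subset R$ and so has finite length. The residue field $K_0=\mathbb F_p(y,z)$ is not perfect.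
\end{proof}

\section{Algebraically closed residue fields and higher dimensions}\label{sec:closed}

The field $K_0$ is the local ring of the plane $\operatorname{Spec}D_0$ at its generic point. To make the residue field $\kappa$ we move to a closed point, at the cost of $e=2$ dimensions. The difficulty is (H2): an injective map of modules need not be injective on local cohomology. By (F3) a split injection is, and an injection of finitely generated modules over a domain splits on a dense open set.

\begin{proposition}\label{prop:five}
For every algebraically closed field $\kappa$ there is a counterexample $(R,x)$ of dimension $5$ such that $R$ is a domain, essentially of finite type over $\kappa$, with residue field $\kappa$.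
\end{proposition}

\begin{proof}
Keep the notation of Section~\ref{sec:fields} and let $W=D/D_0$, a free $D_0$-module on $\tau,\dots,\tau^{2p-1}$. The map $F$ is injective on $W$: if $w\in D$ and $w^p\in D_0$, then $w\in K_0$ by Lemma~\ref{lem:root}, and $K_0\cap D=D_0$ because $1,\tau,\dots,\tau^{2p-1}$ is a basis both of $D$ over $D_0$ and of $L$ over $K_0$. View $F$ as an injective $D_0$-linear map $\Phi\colon W\to F_*W$. Since $\kappa$ is perfect, $F_*D_0$ is generated over $D_0$ by the $y^iz^j$, $0\le i,j<p$, so $F_*W$ and $\operatorname{coker}\Phi$ are finitely generated. A finitely generated module over a domain becomes free after inverting one nonzero element; choose $0\ne g\in D_0$ with $(\operatorname{coker}\Phi)_g$ free. By the Nullstellensatz there is a maximal ideal $\mathfrak n$ of $D_0$ with $g\notin\mathfrak n$, and its residue field is $\kappa$. Put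
\[
A_0=(D_0)_{\mathfrak n},\qquad A_1=D_1\otimes_{D_0}A_0,\qquad A=D\otimes_{D_0}A_0=A_1[t]/(t^p-a).
\]
Then $A_0$ is regular local of dimension $e=2$, and $A_1$ is free over $A_0$ on $1,a$.

For (H2), $A/A_0=W_{\mathfrak n}$ is free, and $\Phi_{\mathfrak n}\colon W_{\mathfrak n}\to F_*(W_{\mathfrak n})$ is injective with free cokernel, hence split; apply (F3). For (H1), $F_*D$ is free over $D$ on the monomials $y^i\tau^j$, $0\le i,j<p$, and $F\colon D\to F_*D$ is the inclusion of the summand generated by $1$. So it is split over $D$, hence over $D_0$, and after localizing at $\mathfrak n$ (F3) applies again.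

By Lemma~\ref{lem:basic}(c) and Theorem~\ref{thm:main}, $(R,x)$ is a counterexample of dimension $5$ with residue field $\kappa$. The ring $R$ is finite over $P_J$, a localization of $\kappa[y,z,x,s,q]$, so it is a quotient of a localization of a polynomial ring over $\kappa$, that is, essentially of finite type. Finally $A_1\subseteq k$ and $\Lambda$ is free over $A_1[x]$ on $1,\dots,t^{p-1}$, so $\Lambda\subseteq\Lambda_k$, and $R$ is a domain by Lemma~\ref{lem:domain}.
\end{proof}

In this example $\dim R/xR=4$, and the only nonzero lower cohomology module is $H^3_{\mathfrak m}(R/xR)\cong H^2_{\mathfrak n}(A/A_0)$. By Proposition~\ref{prop:finite} it does not have finite length.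

\begin{lemma}\label{lem:up}
If $(R,x)$ is a counterexample, then so is $(R',x)$ with $R'=R[w]_{(\mathfrak m,w)}$, and $\dim R'=\dim R+1$. The residue field is unchanged, and $R'$ is a domain, or essentially of finite type over a field $\kappa$, if $R$ is.
\end{lemma}

\begin{proof}
The ring $R'$ is flat over $R$, so $x$ is a nonzerodivisor on $R'$, and $R'/xR'=(R/xR)[w]_{(\mathfrak m,w)}$. For $N=R$ and $N=R/xR$, Lemma~\ref{lem:poly} and (L2) show that $N[w]_{(\mathfrak m,w)}$ is $F$-injective if and only if $N$ is. The same lemma and (L3) show that the top nonzero local cohomology of $R'$ sits in degree $\dim R+1$. The remaining properties pass to polynomial rings and localizations, and $R[w]/(\mathfrak m,w)=R/\mathfrak m$.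
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1) and (2)]
The first statement of (1) is Proposition~\ref{prop:dim2}. The second follows from Theorem~\ref{thm:A} by applying Lemma~\ref{lem:up} $d-3$ times. Part (2) follows from Proposition~\ref{prop:five} by applying Lemma~\ref{lem:up} $d-5$ times.
\end{proof}

\begin{thebibliography}{9}

\bibitem{MSS}
Linquan Ma, Karl Schwede, Kazuma Shimomoto,
\emph{Local cohomology of Du Bois singularities and applications to families},
arXiv:1605.02755 (2016).

\end{thebibliography}
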